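\title{Conic bundle structures on the product of a Fano double space and a line}

\begin{abstract}
Let $F$ be the double cover of $\mathbb P^M$, $M\ge 3$, branched over a general hypersurface of degree $2M$, and let $V=F\times\mathbb P^1$. We prove a conjecture of Pukhlikov: the projection $V\to F$ is the only conic bundle structure on $V$, and $\operatorname{Bir}V=\operatorname{Aut}F\ltimes\operatorname{Bir}(V/F)$. We also list all fibrations of $V$ into rationally connected varieties. The proof replaces $V$ by a model $\mathbb P(E)$, with $E$ a reflexive sheaf of rank two on $F$ adapted to the given fibration, and combines the canonicity of all pairs $(F,\frac1nD)$, $D\in|-nK_F|$, with a triviality criterion for $E$.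
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We work over $\mathbb C$. Let $M\ge3$, let $W=\{f=0\}\subset\mathbb P^M$ be a smooth hypersurface of degree $2M$, and let $\sigma\colon F\to\mathbb P^M$ be the double cover $y^2=f$ branched over $W$, with Galois involution $\tau$. Put $H=\sigma^*\mathcal O(1)$. Then $K_F=-H$, so $F$ is a Fano variety of index one. We study
$$V=F\times\mathbb P^1,$$
which is the double cover of $\mathbb P^M\times\mathbb P^1$ branched over $W\times\mathbb P^1$, with its projections $p_F\colon V\to F$ and $\operatorname{pr}\colon V\to\mathbb P^1$. Let $\mathbb K=\mathbb C(F)$ and let $u$ be the coordinate on $\mathbb P^1$, so that $\mathbb C(V)=\mathbb K(u)$. The group $\operatorname{Bir}(V/F)$ of birational self-maps $\chi$ of $V$ with $p_F\circ\chi=p_F$ is $PGL_2(\mathbb K)$. The group $\operatorname{Aut}F$ is embedded in $\operatorname{Bir}V$ by $g\mapsto g\times\mathrm{id}_{\mathbb P^1}$.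

\begin{definition}
A \emph{fibration structure} on $V$ is a dominant rational map $\pi\colon V\dashrightarrow S$ with irreducible general fiber, considered up to birational maps of $S$. Equivalently, it is a subfield $\mathbb C(S)\subset\mathbb C(V)$ that contains $\mathbb C$ and is algebraically closed in $\mathbb C(V)$. It is a \emph{conic bundle structure} if the generic fiber is a smooth conic.
\end{definition}

A conic bundle $V'\to S$ together with a birational map $V\dashrightarrow V'$ defines a conic bundle structure. Two such data define the same structure exactly when the induced birational map of total spaces covers a birational map of the bases. The structure $p_F$ is denoted by $V/F$.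

Which conic bundle structures does $V$ carry, and what is $\operatorname{Bir}V$? The answer depends on the birational geometry of $F$. If $F$ had a conic bundle structure $F\dashrightarrow S'$, then $V\dashrightarrow S'\times\mathbb P^1$ would be a second one on $V$. This happens for $M=2$: then $F$ is a del Pezzo surface of degree two, $V$ is birational to $\mathbb P^3$, and projections from different points of $\mathbb P^3$ give different structures. For $M\ge3$ and general $W$ we shall see that $F$ has no fibration into rationally connected varieties over a base of positive dimension and that $\operatorname{Bir}F=\operatorname{Aut}F$. One then expects that every fibration of $V$ comes from one of the two projections. The group $PGL_2(\mathbb K)$ fixes $V/F$ and moves $\operatorname{pr}$ to infinitely many other pencils, so $V/F$ should be the only conic bundle structure, and all of $\operatorname{Bir}V$ should preserve it.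

This is the conjecture of Pukhlikov \cite[Conjecture~1.6]{Pu}: \emph{for general $W$, $V/F$ is the only conic bundle structure on $V$, and $\operatorname{Bir}V$ is the product of $\operatorname{Aut}F=\mathbb Z/2\mathbb Z$ and $\operatorname{Bir}(V/F)$.} The product is to be read as a semidirect product. The two subgroups do not commute: for $h=y/x_0^M\in\mathbb K$, conjugation by $\tau\times\mathrm{id}$ takes $u\mapsto hu$ to $u\mapsto -hu$.

We prove the conjecture under three explicit conditions on $W$. At a point $w\in W$ write $f=f_1+f_2+\cdots$ in affine coordinates centered at $w$, with $f_j$ homogeneous of degree $j$; the \emph{second fundamental form} of $W$ at $w$ is the quadratic form $f_2|_{\{f_1=0\}}$, the quadratic part of the equation of $W\cap T_wW$ in the tangent hyperplane $T_wW$.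
\begin{itemize}
\item[(W1)] $W$ is smooth.
\item[(W2)] The second fundamental form of $W$ is non-zero at every point.
\item[(W3)] For every $o\in\mathbb P^M\setminus W$, the closed set of lines $L\ni o$ such that $f|_L$ is a square has dimension $<M-2$.
\end{itemize}
A general $W$ satisfies (W1)--(W3) by Lemma~\ref{lem:general}.

\begin{theorem}\label{thm:main}
Let $M\ge3$ and let $W$ satisfy \textup{(W1)--(W3)}. Then $V/F$ is the only conic bundle structure on $V$; every $\chi\in\operatorname{Bir}V$ satisfies $p_F\circ\chi=g_\chi\circ p_F$ with $g_\chi\in\operatorname{Aut}F$; the sequence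
$$1\to\operatorname{Bir}(V/F)\to\operatorname{Bir}V\to\operatorname{Aut}F\to1,\qquad\chi\mapsto g_\chi,$$
is exact and split by $g\mapsto g\times\mathrm{id}_{\mathbb P^1}$, so that $\operatorname{Bir}V=\operatorname{Aut}F\ltimes\operatorname{Bir}(V/F)$.
\end{theorem}

For general $W$ the group $\operatorname{Aut}F$ is $\mathbb Z/2\mathbb Z$, generated by $\tau$; this fact belongs to the setting of the conjecture, and we take it as given. With it, Theorem~\ref{thm:main} and Lemma~\ref{lem:general} prove the conjecture. The argument uses only that the fibers of the given structure are rationally connected, and so it also yields the following.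

\begin{theorem}\label{thm:fibr}
Let $M\ge3$ and let $W$ satisfy \textup{(W1)--(W3)}.
\begin{enumerate}
\item[(1)] The fibration structures $V\dashrightarrow S$ with rationally connected general fiber and $0<\dim S<\dim V$ are exactly the conic bundle $V/F$ and the pencils $\operatorname{pr}\circ\chi\colon V\dashrightarrow\mathbb P^1$, $\chi\in\operatorname{Bir}(V/F)=PGL_2(\mathbb K)$, whose general fiber is birational to $F$. In particular, there are none with $2\le\dim S\le M-1$.
\item[(2)] The pencils $\operatorname{pr}\circ\chi_1$ and $\operatorname{pr}\circ\chi_2$ define the same structure if and only if $\chi_2\chi_1^{-1}\in PGL_2(\mathbb C)$.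
\end{enumerate}
\end{theorem}

\subsection*{Outline of the proof}
Let $\mathcal F$ be the class of a fiber of $\operatorname{pr}$, so that $K_V=-H-2\mathcal F$. A fibration $\pi\colon V\dashrightarrow S$ pulls back a very ample linear system on $S$ to a system $\Sigma\subset|aH+b\mathcal F|$ without fixed components. On a resolution $\Omega$ of $\pi$, a rational curve in a fiber meets $K_\Omega$ negatively and $\Sigma$ trivially, so $K_\Omega+\lambda\Sigma_\Omega$ is never effective. On $V$ itself, if $a,b>0$,
$$K_V+\lambda\Sigma=(\lambda a-1)H+(\lambda b-2)\mathcal F$$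
is effective for $\lambda=\max(1/a,2/b)$. A contradiction follows if the singularities of $\Sigma$ are mild enough for effectivity to survive on $\Omega$.

If $a<b/2$, then $\lambda=1/a$, and the singularities are controlled on the fibers of $\operatorname{pr}$ by the fact that $(F,\frac1nD)$ is canonical for every $D\in|nH|$ (Section~\ref{sec:canonical}). If $a\ge b/2$, then $\lambda=2/b$, and $\Sigma$ may well have multiplicity $>b/2$ along subvarieties that cover divisors of $F$ (Example~\ref{ex:scaling}). We remove these by changing the model over every prime divisor of $F$ at once. The price is that $V$ is replaced by $\mathbb P(E)$, where $E$ is a reflexive sheaf of rank two about which nothing is known, and $a/b$ is replaced by a rational number $s$. For $s\ge\frac12$ a computation with the resultant of two members of the system reduces the question again to canonicity on $F$ (Section~\ref{sec:lattices}). For $s<\frac12$ we show that $E\cong\mathcal O(j)^{\oplus2}$ (Section~\ref{sec:sheaf}); this returns us to $F\times\mathbb P^1$ with $a<b/2$ and forces $a=0$ (Section~\ref{sec:end}).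 Section~\ref{sec:forms} carries out the method by hand for $b=1$.

\section{Preliminaries}\label{sec:prelim}

\subsection{The double space}
Under (W1), $F$ is a smooth hypersurface of degree $2M$ in $\mathbb P(1^{M+1},M)$ of dimension $\ge3$, so $\operatorname{Pic}F=\mathbb ZH$ by the Lefschetz theorem. We have $H^M=2$ and $\sigma_*\mathcal O_F=\mathcal O\oplus\mathcal O(-M)$; hence $|H|$ consists of the pull-backs of hyperplanes. For a prime divisor $G\sim mH$ on $F$ put $\deg G=m\ge1$. For a line $L\not\subset W$ the curve $\sigma^{-1}(L)$ is given by $y^2=f|_L$; it has degree $2$ with respect to $H$, each of its components maps onto $L$, and it is integral if and only if $f|_L$ is not a square.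

\begin{lemma}\label{lem:general}
A general hypersurface $W$ of degree $2M$ satisfies \textup{(W1)--(W3)}.
\end{lemma}

\begin{proof}
(W1) is Bertini's theorem. For (W2), fix a point $w$ and write $f=f_0+f_1+f_2+\cdots$ in affine coordinates at $w$. A smooth $W$ violates (W2) at $w$ when $f_0=0$, $f_1\ne0$ and $f_2|_{\{f_1=0\}}=0$. For fixed $f_1$ the last equation imposes $M(M-1)/2$ independent conditions on $f_2$. So for fixed $w$ the bad set has codimension $1+M(M-1)/2$, which exceeds $M$ because $(M-1)(M-2)>0$, while $w$ varies in an $M$-dimensional family.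

If (W3) fails at $o$, there are infinitely many lines through $o$ on which $f$ is a square, since $M-2\ge1$. Choose $M+1$ of them, with directions $p_1,\dots,p_{M+1}\in\mathbb P^{M-1}$, and write $f=\sum_{j\le2M}f_j$ in affine coordinates at $o$, $f_0\ne0$. A polynomial $\sum_{j\le 2M}\alpha_jt^j$ with $\alpha_0\neq0$ is the square of a polynomial of degree $\le M$ if and only if it equals $g^2$, where $g$ is the truncation in degrees $\le M$ of its power series square root; and $g$ depends, up to sign, only on $\alpha_0,\dots,\alpha_M$. So for fixed $f_0,\dots,f_M$ the values $f_j(p_i)$ with $M+1\le j\le2M$, $1\le i\le M+1$, are prescribed. These are $M(M+1)$ independent conditions, because $M+1$ distinct points impose independent conditions on forms of degree $\ge M$ (a product of linear forms vanishes at any $M$ of them and not at the remaining one). The data $(o;p_1,\dots,p_{M+1})$ vary in a family of dimension $M+(M+1)(M-1)=M(M+1)-1$.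
\end{proof}

\subsection{Discrepancies and pairs}
Let $\mathcal X$ be a normal variety. A \emph{divisorial valuation over $\mathcal X$} is $v=\operatorname{ord}_E$, where $E$ is a prime divisor on a normal variety $\mathcal X'$ with a birational morphism $\phi\colon\mathcal X'\to\mathcal X$. Its \emph{center} is the closure of $\phi(E)$, and $v$ is \emph{exceptional} if the center has codimension $\ge2$. For a $\mathbb Q$-Cartier divisor $D$ let $v(D)$ be the coefficient of $E$ in $\phi^*D$. If $K_{\mathcal X}$ is $\mathbb Q$-Cartier, the \emph{discrepancy} $a(v,\mathcal X)$ is the coefficient of $E$ in $K_{\mathcal X'}-\phi^*K_{\mathcal X}$; it is zero if $v$ is not exceptional. Equivalently, for a rational form $\omega\neq0$ of top degree,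
\begin{equation}\label{eq:discform}
\operatorname{ord}_v\omega=a(v,\mathcal X)+v(\operatorname{div}_{\mathcal X}\omega).
\end{equation}
In all pairs $(\mathcal X,B)$ below, $B\ge0$ and both $K_{\mathcal X}$ and $B$ are $\mathbb Q$-Cartier. The pair is \emph{klt} if $a(v,\mathcal X)-v(B)>-1$ for all $v$ (for non-exceptional $v$ this says that the coefficients of $B$ are $<1$), \emph{lc} if $a(v,\mathcal X)-v(B)\ge-1$ for all $v$, \emph{plt} if $a(v,\mathcal X)-v(B)>-1$ for all exceptional $v$, and \emph{canonical} if $a(v,\mathcal X)-v(B)\ge0$ for all exceptional $v$. A pair has such a property \emph{at a point} if it has it in a neighborhood of the point. If a pair is not klt at $o$, the inequality is violated by some $v$ whose center contains $o$.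

\begin{lemma}\label{lem:mult}
Let $\mathcal X$ be smooth, $D\ge0$, and $v$ exceptional with center $Z$. Then $v(D)\le\operatorname{mult}_Z(D)\,a(v,\mathcal X)$. In particular, $(\mathcal X,D)$ is lc at every point where $D$ has multiplicity $\le1$.
\end{lemma}

\begin{proof}
The valuation $v$ is reached by successively blowing up its centers $Z_0=Z,Z_1,\dots$, of codimensions $c_i\ge2$, working near their generic points, where everything is smooth. Let $p_i\ge0$ be the value of $v$ on the exceptional divisor of the blow-up of $Z_i$ and let $\nu_i$ be the multiplicity along $Z_i$ of the strict transform of $D$. Then $a(v,\mathcal X)=\sum p_i(c_i-1)\ge\sum p_i$ and $v(D)=\sum p_i\nu_i$. Over a general point of $Z_i$ the strict transform cuts on the fiber $\mathbb P^{c_i-1}$ of the exceptional divisor a hypersurface of degree $\nu_i$, whose multiplicities are $\le\nu_i$; so $\nu_{i+1}\le\nu_i\le\nu_0$. For the last assertion, near such a point all multiplicities and all coefficients of $D$ are $\le1$.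
\end{proof}

\begin{theorem}[inversion of adjunction, {\cite[Thm.~5.50]{KM}}]\label{thm:inv}
Let $\mathcal X$ be normal, $\mathcal Y\subset\mathcal X$ a normal Cartier divisor, and $B\ge0$ a $\mathbb Q$-divisor not containing $\mathcal Y$, with $K_{\mathcal X}+\mathcal Y+B$ $\mathbb Q$-Cartier. Then $(\mathcal X,\mathcal Y+B)$ is plt near $\mathcal Y$ if and only if $(\mathcal Y,B|_{\mathcal Y})$ is klt.
\end{theorem}

The theorem may be applied after shrinking $\mathcal X$ around a point.

\subsection{Rational curves in the fibers}
A non-constant morphism $\iota\colon\mathbb P^1\to\mathcal Z$ to a smooth projective variety is a \emph{free} rational curve if $\iota^*T_{\mathcal Z}$ is globally generated. A rationally connected $\mathcal Z$ of positive dimension contains a free rational curve, and the deformations of a free curve are generically free and sweep out a dense subset of $\mathcal Z$. Rational connectedness is a birational invariant of smooth projective varieties, it passes to images, and smooth Fano varieties are rationally connected. The next lemma is the only place where the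 hypothesis on the fibers of $\pi$ enters.

\begin{lemma}\label{lem:free}
Let $\pi\colon\Omega\to S$ be a surjective morphism from a smooth projective variety to a projective variety, whose general fiber is irreducible, rationally connected and of positive dimension. Let $D$ be the pull-back of a Cartier divisor on $S$ and $\lambda\in\mathbb Q$. Then $K_\Omega+\lambda D$ is not $\mathbb Q$-linearly equivalent to an effective $\mathbb Q$-divisor.
\end{lemma}

\begin{proof}
Suppose $K_\Omega+\lambda D\sim_{\mathbb Q}\Theta\ge0$. A general fiber $\Omega_s$ is smooth, has trivial normal bundle and is not contained in the support of $\Theta$. Take a free curve $\iota\colon\mathbb P^1\to\Omega_s$ whose image $C$ is not contained in the support of $\Theta$ (for a conic bundle, $C=\Omega_s$). Then $\iota^*T_{\Omega_s}=\bigoplus\mathcal O(\alpha_i)$ with all $\alpha_i\ge0$, and the non-zero map $d\iota\colon\mathcal O(2)\to \iota^*T_{\Omega_s}$ shows that some $\alpha_i\ge2$. Hence $\deg \iota^*K_\Omega\le-2$ and $\deg \iota^*D=0$, while $\deg \iota^*\Theta\ge0$.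
\end{proof}

\subsection{Reflexive sheaves}
A coherent sheaf is \emph{reflexive} if it equals its double dual. A subsheaf is \emph{saturated} if the quotient is torsion free. On a smooth variety $\mathcal X$ we use the following textbook facts.
\begin{itemize}
\item[(R1)] A torsion free coherent sheaf is reflexive if and only if, inside its generic stalk, it is the intersection of its stalks at the prime divisors. So a map of reflexive sheaves defined (or bijective) outside codimension two is defined (bijective) everywhere.
\item[(R2)] A reflexive sheaf has homological dimension $\le\dim\mathcal X-2$ if $\dim\mathcal X\ge2$, and it is locally free outside a closed set of codimension $\ge3$. A reflexive sheaf of rank one is invertible.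
\item[(R3)] A saturated subsheaf of a reflexive sheaf is reflexive.
\item[(R4)] The restriction of a reflexive sheaf to a general member of a base point free linear system is reflexive.
\end{itemize}

\section{Forms, lattices, and fibrations of degree one}\label{sec:forms}

\subsection{The space of forms}\label{sub:forms}
Fix a fibration structure $\pi\colon V\dashrightarrow S$ with rationally connected general fiber and $0<\dim S<\dim V$. Take $S$ projective, $A$ a very ample divisor on $S$, and $\Omega\to V$ a birational morphism from a smooth projective variety on which $\pi\colon\Omega\to S$ is a morphism.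

We want to vary the model of $V$ over $F$, so we describe $\pi$ on the generic fiber $\mathbb P^1_{\mathbb K}$ of $p_F$, which does not change. Let $N=\mathbb Ku_0\oplus\mathbb Ku_1$, $u=u_1/u_0$, be its space of linear forms. For a basis $s_0,\dots,s_l$ of $H^0(S,A)$ write $\pi^*(s_i/s_0)=\Phi_i/\Phi_0$, where $\Phi_0,\dots,\Phi_l\in\operatorname{Sym}^bN$ are forms of the same degree $b\ge0$ without common factor in $\mathbb K[u_0,u_1]$. Their $\mathbb C$-span $U\cong H^0(S,A)$ is unique up to multiplication by $\mathbb K^*$. We call $b$ the \emph{degree}. For $0\ne\Phi\in U$ let $D_\Phi\in\pi^*|A|$ be the corresponding divisor on $\Omega$. Then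
\begin{equation}\label{eq:DPhi}
D_\Phi-D_{\Phi'}=\operatorname{div}_\Omega(\Phi/\Phi').
\end{equation}
The generic fiber of $\Omega\to F$ is a normal curve, proper and birational over $\mathbb P^1_{\mathbb K}$, so it is $\mathbb P^1_{\mathbb K}$. On it $D_\Phi$ restricts to $[\Phi=0]$: by \eqref{eq:DPhi} the difference of the two does not depend on $\Phi$, and neither system has a fixed point. We call a prime divisor $X\subset\Omega$ \emph{horizontal} if it dominates $F$ and \emph{vertical} otherwise.

\subsection{Lattices and local models}
Let $w$ be a divisorial valuation of $\mathbb K$, that is, $w=\operatorname{ord}_{G_w}$ for a prime divisor $G_w$ on a smooth variety $F_w$ birational to $F$. Let $\mathcal O_w$ be its ring, $g$ a uniformizer and $k(w)$ the residue field. A \emph{lattice} is a free $\mathcal O_w$-submodule $\Lambda\subset N$ of rank two. A basis $\lambda_0,\lambda_1$ of $\Lambda$ gives the model $V(\Lambda)=F_w\times\mathbb P^1$ of $\mathbb K(u)$ with homogeneous coordinates $(\lambda_0:\lambda_1)$ on the second factor. We consider it only near the generic point of $G_w$,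 where it is $\operatorname{Proj}\operatorname{Sym}\Lambda=\mathbb P^1_{\mathcal O_w}$ and depends only on $\Lambda$. Let $P_w=G_w\times\mathbb P^1$. The subvarieties $B\subset P_w$ of codimension two in $V(\Lambda)$ that dominate $G_w$ correspond to the closed points of $\mathbb P^1_{k(w)}$.

\begin{lemma}\label{lem:vertical}
Let $X\subset\Omega$ be a vertical prime divisor. Then $\operatorname{ord}_X|_{\mathbb K}=e_Xw$ with $e_X\ge1$ an integer and $w$ a divisorial valuation of $\mathbb K$. For every $\mathcal O_w$-lattice $\Lambda$, either $\operatorname{ord}_X=\operatorname{ord}_{P_w}$, or the center of $\operatorname{ord}_X$ on $V(\Lambda)$ is a subvariety $B\subset P_w$ of codimension two dominating $G_w$. In both cases $\operatorname{ord}_X(P_w)=e_X$.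
\end{lemma}

\begin{proof}
A function on $F$ that vanishes on the image of $X$ has positive order along $X$, so $\operatorname{ord}_X|_{\mathbb K}=e_Xw$ with $w$ a valuation with value group $\mathbb Z$. By Abhyankar's inequality, the transcendence degree of $\mathbb C(X)$ over $k(w)$ is at most that of $\mathbb K(u)$ over $\mathbb K$, which is $1$. So $k(w)$ has transcendence degree $\ge M-1$ over $\mathbb C$, and a discrete valuation of $\mathbb K$ with this property is divisorial. Since $\mathbb P^1_{\mathcal O_w}$ is proper over $\mathcal O_w$ and the ring of $\operatorname{ord}_X$ dominates $\mathcal O_w$, the center is a point of the closed fiber $\mathbb P^1_{k(w)}$. If it is the generic point, one discrete valuation ring of $\mathbb K(u)$ dominates another, and they coincide. Finally $\operatorname{ord}_X(P_w)=\operatorname{ord}_X(g)=e_X$.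
\end{proof}

Let $\omega_F\ne0$ be a rational $M$-form on $F$. If $\lambda_0,\lambda_1$ and $\lambda_0',\lambda_1'$ are bases of $N$ with $\lambda'_0\wedge\lambda'_1=\delta_*\,\lambda_0\wedge\lambda_1$, then
\begin{equation}\label{eq:change}
\omega_F\wedge d(\lambda'_1/\lambda'_0)=\delta_*\,(\lambda_0/\lambda'_0)^2\;\omega_F\wedge d(\lambda_1/\lambda_0).
\end{equation}
Indeed, the derivative of $(\gamma+\epsilon\lambda)/(\alpha+\beta\lambda)$ in $\lambda$ is $(\alpha\epsilon-\beta\gamma)/(\alpha+\beta\lambda)^2$, and the differentials of $\alpha,\beta,\gamma,\epsilon\in\mathbb K$ are killed by $\omega_F$.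

\begin{example}\label{ex:scaling}
Let $G_1\neq G_2$ be prime divisors in $|mH|$ with equations $g_1,g_2$, let $h=g_1/g_2$, and let $\pi=\operatorname{pr}\circ\chi$ with $\chi^*u=hu$. For $A=\mathcal O_{\mathbb P^1}(1)$ we have $b=1$ and $U=\langle u_0,hu_1\rangle$. On $V$ the system is the pencil in $|mH+\mathcal F|$ spanned by $g_2u_0$ and $g_1u_1$. The coefficient $m$ is arbitrary, so the class of the system on $V$ says little about $\pi$. The pencil has multiplicity $1>b/2$ along $\{g_1=u_0=0\}$ and $\{g_2=u_1=0\}$. These base loci disappear when the standard lattice $\langle u_0,u_1\rangle$ is replaced at $G_1$ and $G_2$ by the lattice generated by $U$.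
\end{example}

\subsection{Degree one}\label{sub:one}
Assume $b=1$. Then $U\subset N$ spans $N$ over $\mathbb K$, and for every $w$ there is an obvious best lattice, $\mathcal O_wU$. The images of the elements of $U$ span $\mathcal O_wU/g\mathcal O_wU\cong k(w)^2$, so the system has no base point on $V(\mathcal O_wU)$ over the generic point of $G_w$. Let $E\subset N$ be the double dual of the sheaf $\mathcal O_F\cdot U$; its stalk at a prime divisor $G\subset F$ is $\mathcal O_GU$, and $U\subset H^0(F,E)$. Fix $\mathbb K$-independent $\Phi_1,\Phi_2\in U$ and let $\Delta$ be the zero divisor of $\Phi_1\wedge\Phi_2\in H^0(\det E)$. Then $\Delta\sim c_1H$, where $c_1(E)=c_1H$, and $c_1\ge0$.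

\emph{The case $c_1=0$.} Here $\Delta=0$, so $(\Phi_1,\Phi_2)\colon\mathcal O^2\to E$ is bijective in codimension one, hence bijective by (R1). Then $U=H^0(E)=\langle\Phi_1,\Phi_2\rangle$, the field $\mathbb C(S)$ is $\mathbb C(\Phi_2/\Phi_1)$, and $\pi=\operatorname{pr}\circ\chi$ with $\chi^*u=\Phi_2/\Phi_1$.

\emph{The case $c_1=1$ is impossible.} Since $\Delta\in|-K_F|$, we can choose $\omega_F$ with $\operatorname{div}_F\omega_F=-\Delta$. We claim that
$$\Theta=\operatorname{div}_\Omega\bigl(\omega_F\wedge d(\Phi_2/\Phi_1)\bigr)+2D_{\Phi_1}\ \sim\ K_\Omega+2D_{\Phi_1}$$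
is effective, against Lemma~\ref{lem:free}. On $\mathbb P^1_{\mathbb K}$ the form $d(\Phi_2/\Phi_1)$ has divisor $-2[\Phi_1=0]$, so horizontal divisors have coefficient $0$. Let $X$ be vertical, with $e_X$ and $w$ as in Lemma~\ref{lem:vertical}. Take general $\lambda_0,\lambda_1\in U$. They form a basis of $\Lambda=\mathcal O_wU$, $X\not\subset D_{\lambda_0}$, and $\{\lambda_0=0\}$ does not contain the center of $\operatorname{ord}_X$ on $V(\Lambda)$. Write $\Phi_1\wedge\Phi_2=\varrho\,\lambda_0\wedge\lambda_1$, $\varrho\in\mathcal O_w$, and $\lambda=\lambda_1/\lambda_0$. By \eqref{eq:change} and \eqref{eq:DPhi},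
$$\Theta=\operatorname{div}_\Omega(\omega_F\wedge d\lambda)+\operatorname{div}_\Omega(\varrho)+2D_{\lambda_0}.$$
On $V(\Lambda)$ the form $\omega_F\wedge d\lambda$ has divisor $(\operatorname{ord}_w\omega_F)P_w-2[\lambda_0=0]$, so by \eqref{eq:discform} the coefficient of $X$ in $\Theta$ is
$$a(X,V(\Lambda))+e_X\bigl(\operatorname{ord}_w\omega_F+w(\varrho)\bigr).$$
If $w$ is a prime divisor $G$ on $F$, then $w(\varrho)$ is the coefficient of $G$ in $\Delta$ and the bracket vanishes. If $w$ is exceptional over $F$, then $\operatorname{ord}_w\omega_F=a(w,F)-w(\Delta)$, and this is $\ge0$ because $(F,\Delta)$ is canonical for every hyperplane section $\Delta$ (Proposition~\ref{prop:canonical} with $n=1$).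

For $c_1\ge2$ one needs the canonicity of $(F,\frac1{c_1}\Delta)$; this case is contained in Proposition~\ref{prop:large}. The general proof has the same three ingredients: a best lattice at each $w$, a determinant that measures how a fixed pair $\Phi_1,\Phi_2$ degenerates, and canonicity on $F$. Two things become harder for $b\ge2$. The system need not be free on any local model, so the best lattice must be defined by an extremal property. And two forms of degree $b$ no longer trivialize $E$, so the one-line argument for $c_1=0$ is replaced by Section~\ref{sec:sheaf}.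

\section{Divisors on the double space are canonical}\label{sec:canonical}

\begin{lemma}\label{lem:hyper}
Assume \textup{(W1)}. For every hyperplane $\Pi\subset\mathbb P^M$ the divisor $W\cap\Pi$ of $\Pi$ has isolated singularities and is reduced, and $\sigma^{-1}(\Pi)$ is a prime divisor whose singular points are the points over $\operatorname{Sing}(W\cap\Pi)$.
\end{lemma}

\begin{proof}
Let $\Pi=\{\sum\ell_ix_i=0\}$. If $\Pi$ were tangent to $W$ along a projective curve $C$, then $\partial f/\partial x_i=\varphi\,\ell_i$ on $C$ for all $i$, with $\varphi\in H^0(C,\mathcal O(2M-1))$. At a zero of $\varphi$ the hypersurface $W$ would be singular. So $W\cap\Pi$ has isolated singularities, and it is reduced since its dimension is $M-2\ge1$. A double cover $y^2=h$ of $\Pi$ with reduced non-empty branch divisor is integral, and it is singular exactly where $y=h=dh=0$.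
\end{proof}

\begin{proposition}\label{prop:canonical}
Assume \textup{(W1)--(W3)}. For every effective divisor $D\sim nH$, $n\ge1$, on $F$ and every exceptional valuation $v$ over $F$ we have $v(D)\le n\,a(v,F)$. That is, $(F,\frac1nD)$ is canonical.
\end{proposition}

\begin{proof}
Both $v(D)$ and $n$ are additive in $D$ and $\operatorname{Pic}F=\mathbb ZH$, so we may assume that $D$ is prime. Let $Z$ be the center of $v$.

\medskip\noindent\emph{The case $n=1$.} Here $D=\sigma^{-1}(\Pi)$. If $Z$ is not a singular point of $D$, then $\operatorname{mult}_ZD\le1$ by Lemma~\ref{lem:hyper}, and Lemma~\ref{lem:mult} gives the claim. Let $Z=\{x\}$ with $w=\sigma(x)$ a singular point of $B=W\cap\Pi$. Now $\operatorname{mult}_xD=2$ and Lemma~\ref{lem:mult} is too weak; we show that $D$ is klt at $x$ by cutting down to a surface. Let $h=0$ be a local equation of $B$ in $\Pi$ at $w$. Since $\Pi=T_wW$, the quadratic part of $h$ is the second fundamental form, which is non-zero by (W2). Take a general flag $P_2\subset P_3\subset\dots\subset P_{M-1}=\Pi$ of linear subspaces through $w$, $\dim P_i=i$,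 and put $D_i=\sigma^{-1}(P_i)$. The hyperplanes through $w$ have base locus $w$, so by Bertini's theorem $B\cap P_i$ is smooth near $w$ outside $w$, and $h|_{P_2}$ has non-zero quadratic part. A reduced plane curve germ of multiplicity two is analytically $x_1^2+x_2^{k+1}=0$ for some $k\ge1$. Thus $D_2$, locally $y^2=h|_{P_2}$, has a Du Val singularity of type $A_k$ at $x$ and is klt there. Each $D_i$ is locally a hypersurface of dimension $\ge2$ with an isolated singularity at $x$, hence normal and Gorenstein, and $D_i$ is a Cartier divisor on $D_{i+1}$. If $D_i$ is klt at $x$, then $(D_{i+1},D_i)$ is plt at $x$ by Theorem~\ref{thm:inv}, and dropping the boundary only increases discrepancies, so $D_{i+1}$ is klt at $x$. Hence $D$ is klt at $x$, and $(F,D)$ is plt at $x$. The integer $a(v,F)-v(D)$ is $>-1$, so it is $\ge0$.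

\medskip\noindent\emph{The case $n\ge2$.} Suppose $v(D)>n\,a(v,F)$. By Lemma~\ref{lem:mult} and semicontinuity, $\operatorname{mult}_oD>n$ for all $o\in Z$. We test this against the curves $\sigma^{-1}(L)$, for which $D\cdot\sigma^{-1}(L)=2n$. The test succeeds at once if the curve can be chosen singular at $o$.

\emph{Step 1: $Z$ is a point off the ramification divisor.} Suppose $o\in Z$ with $\sigma(o)\in W$, and let $T=T_{\sigma(o)}W$. The prime divisor $\sigma^{-1}(T)\in|H|$ differs from $D$, so $\sigma(D\cap\sigma^{-1}(T))$ is a proper closed subset of $T$. For a general line $L\subset T$ through $\sigma(o)$, we have $L\not\subset W$ and no component of $R=\sigma^{-1}(L)$ lies in $D$. Since $f|_L$ vanishes to order $\ge2$ at $\sigma(o)$, the curve $y^2=f|_L$ has multiplicity $2$ at $o$. Then $2n=D\cdot R\ge2\operatorname{mult}_oD>2n$, which is absurd. So $Z$ misses the ample divisor $\sigma^{-1}(W)$; hence $Z=\{o\}$ with $\sigma(o)\notin W$, and $\sigma$ is \'etale at $o$.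

Now the curves $\sigma^{-1}(L)$ are smooth at $o$ and give only $\operatorname{mult}_oD\le2n$. We need a second, infinitely near point of high multiplicity, and we find it on a surface section.

\emph{Step 2: reduction to a surface.} Let $P=P_2\subset P_3\subset\dots\subset P_M=\mathbb P^M$ be a general flag of linear subspaces through $\sigma(o)$, and put $Y_i=\sigma^{-1}(P_i)$, $Y=Y_2$, $D_Y=D|_Y$. The $Y_i$ are smooth at $o$ and, near $o$, not contained in $D$. Put $B=\frac{1-\varepsilon}nD$ with $\varepsilon>0$ so small that $a(v,F)<v(B)$. As $v(Y_{M-1})\ge1$, we get $a(v,F)-v(B)-v(Y_{M-1})<-1$, so $(F,Y_{M-1}+B)$ is not plt at $o$, and $(Y_{M-1},B|_{Y_{M-1}})$ is not klt at $o$ by Theorem~\ref{thm:inv}. Suppose that $(Y_{r-1},B|_{Y_{r-1}})$ is klt at $o$ for some $3\le r\le M-1$. Then $(Y_r,Y_{r-1}+B|_{Y_r})$ is plt at $o$, so the exceptional discrepancies of $(Y_r,B|_{Y_r})$ near $o$ are $>-1$. A component of $B|_{Y_r}$ through $o$ restricts to a non-zero effective divisor through $o$ on $Y_{r-1}$, so its coefficient is $<1$. Thus $(Y_r,B|_{Y_r})$ is klt at $o$. By descending induction,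 $(Y,\frac{1-\varepsilon}nD_Y)$ is not klt at $o$: there is $v'$ with center containing $o$ and $a(v',Y)-\frac{1-\varepsilon}nv'(D_Y)\le-1$. Since $Y$ is smooth at $o$, $a(v',Y)\ge0$, so $v'(D_Y)>0$, and $(Y,\frac1nD_Y)$ is not lc at $o$.

\emph{Step 3: the infinitely near point.} Let $\mu=\operatorname{mult}_oD_Y\ge\operatorname{mult}_oD>n$. Intersecting with $\sigma^{-1}(L)$ for a general line $L\subset P$ through $\sigma(o)$ gives $\mu\le2n$. Let $\phi\colon\tilde Y\to Y$ be the blow-up of $o$, with exceptional curve $e$ and strict transform $\tilde D_Y$. Then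
$$\phi^*\bigl(K_Y+\tfrac1nD_Y\bigr)=K_{\tilde Y}+\tfrac1n\tilde D_Y+\bigl(\tfrac\mu n-1\bigr)e,\qquad0<\tfrac\mu n-1\le1,$$
so the pair on $\tilde Y$ is not lc at some point $q\in e$. By Lemma~\ref{lem:mult} its boundary has multiplicity $>1$ at $q$, that is, $\mu+\operatorname{mult}_q\tilde D_Y>2n$. Let $L\subset P$ be the line through $\sigma(o)$ in the direction $q$ and $R=\sigma^{-1}(L)$. The lines in $P$ through $\sigma(o)$ form a general line in the $\mathbb P^{M-1}$ of all lines through $\sigma(o)$, and by (W3) it misses the lines on which $f$ is a square. So $R$ is integral. If $R\not\subset D_Y$, then $2n=D_Y\cdot R\ge\mu+\operatorname{mult}_q\tilde D_Y>2n$, which is absurd. Hence $\sigma^{-1}(L)\subset D$.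

\emph{Step 4: $D$ is a cone.} The lines $L\ni\sigma(o)$ with $\sigma^{-1}(L)\subset D$ are those contained in $\sigma(D\cap\tau D)$; they form a proper closed subset of $\mathbb P^{M-1}$. By Step 3 it meets a general line of $\mathbb P^{M-1}$, so it has a component of codimension one. This component is an irreducible cone $\mathcal K\subset\mathbb P^M$, a hypersurface with vertex $\sigma(o)$, and $\sigma^{-1}(\mathcal K)\subset D$. Since $\sigma(o)\in\mathcal K\setminus W$, we have $\mathcal K\ne W$ and $\sigma^*\mathcal K$ is reduced. As $D$ is prime, $D=\sigma^*\mathcal K$, and $n=\deg\mathcal K=\operatorname{mult}_{\sigma(o)}\mathcal K=\operatorname{mult}_oD>n$, a contradiction.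
\end{proof}

\begin{remark}
Conditions (W2) and (W3) are used only in this proof. Some condition like (W2) is needed: if $W\cap\Pi=\{h=0\}$ has multiplicity $\ge2M-2$ at $w$, then $y,x_1,\dots,x_{M-1}$ are coordinates on $F$ at the point over $w$, $D=\sigma^{-1}(\Pi)$ has equation $y^2-h(x_1,\dots,x_{M-1})=0$, and the monomial valuation with weights $(M-1,1,\dots,1)$ has $a(v,F)=2M-3<2M-2\le v(D)$. Condition (W3) excludes, in Step 3, that $R$ splits into two curves of which the one through $o$ lies in $D$ and the other does not.
\end{remark}

\begin{corollary}\label{cor:birF}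
$\operatorname{Bir}F=\operatorname{Aut}F$.
\end{corollary}

\begin{proof}
Let $\chi\colon F\dashrightarrow F'=F$ be birational, and let $p\colon\tilde F\to F$, $q\colon\tilde F\to F'$ be a common smooth projective resolution with exceptional prime divisors $E_i$ and $E'_j$. Let $kH'$ be very ample on $F'$ and let $\Sigma\subset|nH|$, $n\geq1$, be the transform of $|kH'|$ on $F$. Write
$$q^*(kH')=p^*(nH)-\sum m_iE_i,\qquad K_{\tilde F}=-p^*H+\sum a_iE_i=-q^*H'+\sum a'_jE'_j .$$
Here $m_i$ is the order along $E_i$ of a general member of $\Sigma$, so $m_i\le na_i$ by Proposition~\ref{prop:canonical}. Therefore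
$$0\le\sum\bigl(a_i-\tfrac{m_i}n\bigr)E_i\sim_{\mathbb Q}K_{\tilde F}+\tfrac knq^*H'=\bigl(\tfrac kn-1\bigr)q^*H'+\sum a'_jE'_j,$$
and intersecting with $(q^*H')^{M-1}$ gives $n\le k$. Also $0\le\sum a'_jE'_j\sim_{\mathbb Q}K_{\tilde F}+q^*H'=(\frac nk-1)p^*H+\sum(a_i-\frac{m_i}k)E_i$, and intersecting with $(p^*H)^{M-1}$ gives $n\ge k$. So $n=k$ and $\sum(a_i-\frac{m_i}n)E_i\sim_{\mathbb Q}\sum a'_jE'_j$. An effective $q$-exceptional divisor is the only effective divisor in its $\mathbb Q$-linear equivalence class, so the two divisors are equal. As $a'_j>0$, every $E'_j$ is among the $E_i$. Both sets have $\operatorname{rk}\operatorname{Pic}\tilde F-1$ elements, so they coincide. Thus $\chi$ is an isomorphism in codimension one with $\chi^*(kH')=kH$. It induces isomorphisms $H^0(F',rkH')\cong H^0(F,rkH)$ for all $r$, compatible with multiplication, and so it is an isomorphism.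
\end{proof}

\begin{corollary}\label{cor:bzero}
If $b=0$ in \ref{sub:forms}, then $\pi$ is the structure $V/F$.
\end{corollary}

\begin{proof}
If $b=0$, then $\mathbb C(S)\subset\mathbb K$, so $\pi=\varphi\circ p_F$ with $\varphi\colon F\dashrightarrow S$. Suppose that the general fiber of $\varphi$ has positive dimension. It is irreducible and rationally connected, being the image of the general fiber of $\pi$. The transform of $|A|$ on $F$ lies in $|nH|$ with $n\ge1$, since $\dim S\ge1$. On a resolution $\tilde F\to F$ of $\varphi$, with exceptional divisors $E_i$, discrepancies $a_i$ and multiplicities $m_i$ of the system, $K_{\tilde F}+\frac1n\varphi^*A\sim_{\mathbb Q}\sum(a_i-\frac{m_i}n)E_i\ge0$ by Proposition~\ref{prop:canonical}. This contradicts Lemma~\ref{lem:free}. So $\mathbb K$ is algebraic over $\mathbb C(S)$, and $\mathbb K=\mathbb C(S)$ because $\mathbb C(S)$ is algebraically closed in $\mathbb C(V)$.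
\end{proof}

\section{Optimal lattices and the resultant}\label{sec:lattices}

We return to the setting of \ref{sub:forms} and assume $b\ge1$.

\subsection{The function $\psi_w$}
Let $w$ be a divisorial valuation of $\mathbb K$ and $\Lambda$ a lattice with basis $\lambda_0,\lambda_1$. Write $\lambda_0\wedge\lambda_1=\delta_*\,u_0\wedge u_1$ and put $\delta(\Lambda)=w(\delta_*)$. Let $r(\Lambda)$ be the largest integer $r$ with $U\subset g^r\operatorname{Sym}^b\Lambda$, that is, the minimal valuation of the coefficients of the elements of $U$ in the basis $\lambda_0^i\lambda_1^{b-i}$; a general $\Phi\in U$ attains it. On $V(\Lambda)$ the transform of the system $|A|$ consists of the divisors $\{g^{-r(\Lambda)}\Phi=0\}$, and $P_w$ is not a fixed component. Put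
$$\psi_w(\Lambda)=r(\Lambda)+\tfrac b2\,\delta(\Lambda)\in\tfrac12\mathbb Z .$$
Replacing $\Lambda$ by $g\Lambda$ changes $r$ by $-b$ and $\delta$ by $2$, so $\psi_w$ depends only on the model $V(\Lambda)$. For $b=1$, normalizing $r(\Lambda)=0$ gives $\mathcal O_wU\subset\Lambda$ and $\delta(\Lambda)\le\delta(\mathcal O_wU)$; so the lattice used in \ref{sub:one} maximizes $\psi_w$. We take maximality of $\psi_w$ as the definition of a best lattice in general. The resultant, which for $b=1$ is the determinant, shows that the maximum exists.

Fix $0\neq\Phi_1\in U$. Each irreducible factor of $\Phi_1$ divides only the elements of a proper subspace of $U$, so a general $\Phi_2\in U$ is coprime to $\Phi_1$. Fix such a $\Phi_2$ and let $\operatorname{Res}\in\mathbb K^*$ be the resultant of $\Phi_1,\Phi_2$ as forms in $u_0,u_1$. If $\operatorname{Res}_\lambda$ is their resultant as forms in $\lambda_0,\lambda_1$, then $\operatorname{Res}=\delta_*^{\,b^2}\operatorname{Res}_\lambda$; and $w(\operatorname{Res}_\lambda)\ge2b\,r(\Lambda)$, because the resultant is a polynomial with integer coefficients,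 homogeneous of degree $b$ in the coefficients of each form. Hence
\begin{equation}\label{eq:res}
w(\operatorname{Res})-2b\,\psi_w(\Lambda)\ge0 .
\end{equation}
So $\psi_w$ is bounded above. We call $\Lambda$ \emph{optimal} if it attains the maximum. Choose an optimal $\Lambda_w$ and put
$$\psi_w=\psi_w(\Lambda_w),\qquad\rho_w=w(\operatorname{Res})-2b\,\psi_w\in\mathbb Z_{\ge0},\qquad V_w=V(\Lambda_w).$$
Let $\Sigma_w$ be the transform of the system on $V_w$.

\begin{lemma}\label{lem:half}
$\operatorname{mult}_B\Sigma_w\le b/2$ for every $B\subset P_w$ of codimension two in $V_w$ dominating $G_w$.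
\end{lemma}

\begin{proof}
Let $\mu=\operatorname{mult}_B\Sigma_w$ and let $e$ be the degree of the closed point of $\mathbb P^1_{k(w)}$ defined by $B$. A general member restricts to a non-zero form of degree $b$ on $\mathbb P^1_{k(w)}$ that vanishes to order $\ge\mu$ at this point, so $e\mu\le b$. This settles $e\ge2$. If $e=1$, choose the basis of $\Lambda_w$ so that $B=\{g=\lambda_1=0\}$, and put $x=\lambda_1/\lambda_0$, $r=r(\Lambda_w)$. The local ring at $B$ is regular with parameters $g,x$. For $\Phi=\sum c_i\lambda_0^i\lambda_1^{b-i}\in U$ the terms of the local equation $\sum g^{-r}c_ix^{b-i}$ have leading monomials with different exponents of $x$, so its order is $\min_i(w(c_i)-r+b-i)$. Hence $w(c_i)-i\ge r+\mu-b$ for all $i$ and all $\Phi$. For $\Lambda'=\langle g\lambda_0,\lambda_1\rangle$ the coefficients of $\Phi$ are $c_ig^{-i}$, so $r(\Lambda')\ge r+\mu-b$, $\delta(\Lambda')=\delta(\Lambda_w)+1$, and $\psi_w(\Lambda')\ge\psi_w+\mu-\frac b2$. Optimality gives $\mu\le b/2$.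
\end{proof}

\subsection{The sheaf $E$ and the slope $s$}\label{sub:E}
For all but finitely many prime divisors $G\subset F$, the element $\operatorname{Res}$ and the non-zero coefficients of a basis of $U$ are units at $G$. Then the standard lattice $\langle u_0,u_1\rangle$ has $r=\delta=0$ and is optimal by \eqref{eq:res}; we take it as $\Lambda_G$. Let $E\subset N$ be the sheaf whose sections over an open set are the elements of $N$ lying in $\Lambda_G$ for all $G$ that meet the set. The stalk of $E$ at $G$ is $\Lambda_G$: an element of $\Lambda_G$ fails to lie in $\Lambda_{G'}$ for finitely many $G'$, and this is corrected by multiplying with a regular function that vanishes to high order on these $G'$ and not on $G$. The same argument shows that $E$ is quasi-coherent; it is contained in $\mathcal O(D')u_0\oplus\mathcal O(D')u_1$ for some divisor $D'$, so it is coherent, and it is reflexive of rank two by (R1).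

For any reflexive sheaf $E$ of rank two on $F$ we use the following notation: $F^0\subset F$ is the locus where $E$ is locally free, with complement of codimension $\ge3$;
$$p\colon V_E=\operatorname{Proj}\operatorname{Sym}E|_{F^0}\to F^0,\qquad p_*\mathcal O(\xi)=E,\qquad c_1(E)=c_1H,\qquad\theta=\xi-\tfrac{c_1}2H .$$
The class $\theta$ does not change when $E$ is twisted by a line bundle, $K_{V_E}=-2\theta-H$, and $\theta=\mathcal F$ if $E=\mathcal O(j)^{\oplus2}$.

Write $r_G,\delta_G$ for the invariants of $\Lambda_G$. Since $\det E$ is generated at $G$ by $\delta_*\,u_0\wedge u_1$, we have $c_1=-\sum_G\delta_G\deg G$. Each $\Phi\in U$ is a section of $\operatorname{Sym}^bE\otimes\mathcal O(-\sum r_GG)$ on $F^0$. The system $\Sigma_E$ that these sections define on $V_E$ has no fixed component: no horizontal one since the forms have no common factor, and no vertical one by the definition of $r_G$. So $\Sigma_E$ is the transform of $|A|$. Its class is $b\xi-\sum r_G\deg G\cdot H$, that is,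
\begin{equation}\label{eq:slope}
\Sigma_E\subset|b(\theta+sH)|,\qquad s=-\frac1b\sum_G\psi_G\deg G .
\end{equation}
By \eqref{eq:res} the divisor $\Delta=\sum_G\rho_GG$ on $F$ is effective, and
\begin{equation}\label{eq:Delta}
\Delta=\operatorname{div}_F(\operatorname{Res})-2b\sum_G\psi_GG\ \sim\ 2b^2s\,H .
\end{equation}
For $b=1$ this is the divisor $\Delta$ of \ref{sub:one}, and $s=c_1/2$.

\subsection{The case $s\ge\frac12$}
On $V_E$ we have $K_{V_E}+\frac2b\Sigma_E\sim_{\mathbb Q}(2s-1)H$, which is effective for $s\ge\frac12$, and by Lemmas~\ref{lem:half} and~\ref{lem:mult} valuations whose centers cover a divisor of $F$ do no harm. The difficulty lies in the valuations over subvarieties of codimension $\ge2$ in $F$, about which the construction of $E$ says nothing. We treat them by using, for every divisorial $w$ and not only for the divisors on $F$, its own optimal model $V_w$. The resultant makes the contributions of the different models comparable.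

\begin{proposition}\label{prop:large}
Assume \textup{(W1)--(W3)} and $b\ge1$. Then $s<\frac12$.
\end{proposition}

\begin{proof}
Fix a rational $M$-form $\omega_F\ne0$ on $F$, put $\omega=\omega_F\wedge du$ and $k_w=\operatorname{ord}_w\omega_F$. By \eqref{eq:DPhi} the divisor
$$\Theta=b\operatorname{div}_\Omega(\omega)+2D_\Phi-2\operatorname{div}_\Omega(\Phi/u_0^b)\ \sim\ bK_\Omega+2\pi^*A$$
does not depend on $\Phi\in U\setminus\{0\}$, so for each prime divisor $X\subset\Omega$ we may compute its coefficient with a $\Phi$ that is general for $X$.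

On $\mathbb P^1_{\mathbb K}$ the divisor $\Theta$ restricts to $-2b[u_0=0]+2[\Phi=0]-2[\Phi=0]+2b[u_0=0]=0$. So horizontal $X$ have coefficient $0$.

Let $X$ be vertical, with $e_X$ and $w$ as in Lemma~\ref{lem:vertical}. Let $\lambda_0,\lambda_1$ be a basis of $\Lambda_w$, $\lambda=\lambda_1/\lambda_0$, and $r,\delta,\delta_*$ as above. By \eqref{eq:change}, $\omega=\delta_*^{-1}(\lambda_0/u_0)^2\,\omega_F\wedge d\lambda$. On $V_w$, for general $\Phi$ with member $D_w\in\Sigma_w$,
$$\operatorname{div}(\omega_F\wedge d\lambda)=k_wP_w-2[\lambda_0=0],\qquad\operatorname{div}(\Phi/\lambda_0^b)=rP_w+D_w-b[\lambda_0=0].$$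
The terms $\operatorname{div}(\lambda_0/u_0)$ cancel in the following combination, and we obtain
$$b\operatorname{div}(\omega)-2\operatorname{div}(\Phi/u_0^b)=b\operatorname{div}(\omega_F\wedge d\lambda)-b\operatorname{div}(\delta_*)-2\operatorname{div}(\Phi/\lambda_0^b)=(bk_w-2\psi_w)P_w-2D_w .$$
For general $\Phi$ we have $X\not\subset D_\Phi$, so by \eqref{eq:discform} the coefficient of $X$ in $\Theta$ is
$$e_X(bk_w-2\psi_w)+b\,a(X,V_w)-2\operatorname{ord}_X(D_w)\ \ge\ e_X(bk_w-2\psi_w).$$
Indeed, if $\operatorname{ord}_X=\operatorname{ord}_{P_w}$ the last two terms vanish, and otherwise $\operatorname{ord}_X(D_w)\le\frac b2a(X,V_w)$ by Lemmas~\ref{lem:mult} and~\ref{lem:half}. Since $2\psi_w/b=(w(\operatorname{Res})-\rho_w)/b^2$, the divisor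
$$\Theta_1=\tfrac1b\Theta+\tfrac1{b^2}\operatorname{div}_\Omega(\operatorname{Res})\ \sim_{\mathbb Q}\ K_\Omega+\tfrac2b\pi^*A$$
has coefficient $0$ at horizontal $X$ and coefficient $\ge e_X(k_w+\rho_w/b^2)$ at vertical $X$.

Suppose now that $s\ge\frac12$ and put $n=2b^2s$, an integer with $n\ge b^2$. By \eqref{eq:Delta}, $n\operatorname{div}_F\omega_F+\Delta=\operatorname{div}_F(h)$ for some $h\in\mathbb K^*$, so $w(h)=n\,w(\operatorname{div}_F\omega_F)+w(\Delta)$. By \eqref{eq:discform}, $k_w-w(\operatorname{div}_F\omega_F)=a(w,F)$. Hence $\Theta_1-\frac1n\operatorname{div}_\Omega(h)$ has coefficient $0$ at horizontal $X$, and at vertical $X$ its coefficient is at least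
$$e_X\Bigl[a(w,F)+\frac{\rho_w}{b^2}-\frac{w(\Delta)}n\Bigr].$$
If $w$ is a prime divisor $G$ on $F$, the bracket is $\rho_G(\frac1{b^2}-\frac1n)\ge0$; this is where $s\ge\frac12$ is used. If $w$ is exceptional over $F$, the bracket is $\ge0$ by Proposition~\ref{prop:canonical}, applied to $\Delta\in|nH|$, and $\rho_w\ge0$. So $K_\Omega+\frac2b\pi^*A$ is $\mathbb Q$-linearly equivalent to an effective divisor, against Lemma~\ref{lem:free}.
\end{proof}

\section{Sheaves of rank two with a mobile system of small slope}\label{sec:sheaf}

This section is independent of fibrations and uses only (W1) and $M\ge3$. The notation is that of \ref{sub:E}, and $\chi(\cdot)$ denotes the Euler characteristic.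

\begin{proposition}\label{prop:sheaf}
Let $E$ be a reflexive sheaf of rank two on $F$ and let $\Sigma_E\subset|b(\theta+sH)|$ be a linear system on $V_E$ without fixed components, with $b\ge1$ and $s<\frac12$. Then $s\ge0$ and $E\cong\mathcal O(j)^{\oplus2}$ for some $j$.
\end{proposition}

\begin{remark}
The bound is sharp: for $E=\mathcal O\oplus\mathcal O(1)$ the system $|\xi|=|\theta+\frac12H|$ is base point free. One cannot conclude $s=0$: for $E=\mathcal O^2$ the system $|H+3\mathcal F|$ has $s=\frac13$.
\end{remark}

Twisting $E$, we assume $c_1\in\{0,1\}$. The plan is to restrict $E$ to a surface $Y\subset F$ and to play two properties of its discriminant $d$ against each other. First, $s<\frac12$ makes $E$ semistable on almost all curves $\sigma^{-1}(L)$, and this leaves a gap: either $d=0$ and $E$ is trivial, or $d\ge\frac52$. Second, if $d$ is large, the intersection of two members of the system contains a curve on which $\theta$ is very negative, that is, $E$ is very unstable on some curve in $Y$. We bound this instability and reach a contradiction. Recall that a bundle of rank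 two on a smooth projective curve is \emph{semistable} if every line subbundle has degree at most half its degree.

\subsection{Restriction to a surface}\label{sub:surface}
Let $P\subset\mathbb P^M$ be a plane, general with respect to $E$ and $\Sigma_E$, and $Y=\sigma^{-1}(P)$. Then $Y\subset F^0$ is a smooth surface, the double cover of $P$ branched over the smooth curve $W\cap P$, and
$$H^2=2,\qquad K_Y=(M-3)H,\qquad\chi(\mathcal O_Y)=\chi(\mathcal O_P)+\chi(\mathcal O_P(-M))=1+\tfrac12(M-1)(M-2).$$
Let $E_Y=E|_Y$, a vector bundle, $V_Y=p^{-1}(Y)$, $\Sigma_Y=\Sigma_E|_{V_Y}$, and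
$$d=c_2(E_Y)-\tfrac14c_1(E_Y)^2=c_2(E_Y)-\tfrac{c_1^2}2\in\tfrac{c_1}2+\mathbb Z .$$
The number $d$ is invariant under twists, and $\operatorname{ch}_2=\frac14c_1(\cdot)^2-d$ for every twist of $E_Y$. The relation $\xi^2-p^*c_1(E_Y)\,\xi+p^*c_2(E_Y)=0$ says that $\theta^2$ is $-d$ times the class of a fiber of $p$. So on the threefold $V_Y$
$$\theta^3=-d,\qquad\theta^2H=0,\qquad\theta H^2=2,\qquad H^3=0 .$$

The base locus $\operatorname{Bs}\Sigma_E$ has dimension $\le M-1$, and $V_Y$ is cut out by $M-2$ general members of the free system $|H|$; so $\operatorname{Bs}\Sigma_Y=\operatorname{Bs}\Sigma_E\cap V_Y$ has dimension $\le1$. Let $B$ be a component of $\operatorname{Bs}\Sigma_E$. If $\dim B\le M-2$, then $B\cap V_Y$ is finite; if $\dim B=M-1$ and $\dim p(B)=M-2$, then $B\cap V_Y$ consists of fibers of $p$. In the remaining case $G=\overline{p(B)}$ is a prime divisor, and $G_Y=G\cap Y\sim(\deg G)H$ is an integral curve by Bertini's theorems, since $\dim\sigma(G)=M-1\ge2$. Thus: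
\begin{itemize}
\item[(B)] $\operatorname{Bs}\Sigma_Y$ contains finitely many curves not contracted by $p$. Each projects onto an integral curve $G_Y=G\cap Y$, where $G$ is one of finitely many prime divisors of $F$ that do not depend on $P$.
\end{itemize}
For general $D_1,D_2\in\Sigma_Y$ write $D_1\cdot D_2=\sum\ell_i\Gamma_i$ with $\ell_i>0$. This cycle has class $b^2(\theta^2+2s\theta H+s^2H^2)$, so
\begin{equation}\label{eq:cycle}
\sum\ell_i\,H\cdot\Gamma_i=4b^2s,\qquad\sum\ell_i\,\theta\cdot\Gamma_i=b^2(2s^2-d).
\end{equation}
In particular $s\ge0$.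

\subsection{Good lines}
For a line $L\subset P$ let $R=\sigma^{-1}(L)\in|H|$ on $Y$ and $E_R=E|_R$. Call $L$ \emph{good} if $R$ is integral and $\nu^*E_Y$ is semistable, where $\nu\colon\tilde R\to R$ is the normalization. Since $\deg\nu^*E_Y=2c_1$, semistability means that line subbundles have degree $\le c_1$.

\begin{lemma}\label{lem:good}
All but finitely many lines in $P$ are good. Moreover:
\begin{itemize}
\item[(G1)] if $\mathcal L$ is a line bundle on $Y$ with a non-zero map to $E_Y$, then $n(\mathcal L):=c_1-\mathcal L\cdot H\ge0$;
\item[(G2)] for a good line, $H^0(E_R(-i))=0$ if $2i>c_1$; if $c_1=0$, a non-zero section of $E_R$ vanishes nowhere.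
\end{itemize}
\end{lemma}

\begin{proof}
If $R$ is not integral, then $f|_L$ is a non-zero square of degree $2M\ge6$. So $L$ is tangent to the smooth curve $W\cap P$ at two or more points, or to order $\geq4$ at one point, and there are finitely many bitangents and flex tangents. If $R$ is integral and $\nu^*E_Y$ is not semistable, it has a quotient line bundle of degree $\le c_1-1$. This quotient defines a map $\tilde R\to V_Y$, birational onto a curve $C_0$ with $\xi\cdot C_0\le c_1-1$ and $H\cdot C_0=2$. So $\theta\cdot C_0\le-1$ and $\Sigma_Y\cdot C_0\le b(2s-1)<0$. Hence $C_0$ is one of the finitely many curves in (B), and $L=\sigma(p(C_0))$.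

For (G1), restrict to a general good $R$: the map stays non-zero and $\deg\nu^*\mathcal L=\mathcal L\cdot H$. For (G2), a non-zero section of $E_R(-i)$ pulls back to a non-zero map from a line bundle of degree $2i$ to $\nu^*E_Y$, and from one of degree $2i+1$ if the section has a zero.
\end{proof}

\subsection{A lower bound for the discriminant}
To turn semistability on the curves $R$ into a bound for $d$, we push $E_Y$ down to the plane, where the curves become lines and bundles split.

\begin{lemma}\label{lem:ch2}
Let $\mathcal E$ be a vector bundle on $\mathbb P^2$ with $\mathcal E|_L=\bigoplus\mathcal O(a_i)$ for a general line $L$. Then $\operatorname{ch}_2(\mathcal E)\le\frac12\sum a_i^2$.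
\end{lemma}

\begin{proof}
Blow up a general point. On $\pi_1\colon\mathbb F_1\to\mathbb P^1$ let $\mathfrak f$ be the fiber class, $e_0$ the exceptional curve and $H$ the pull-back of a line: $H^2=H\cdot\mathfrak f=\mathfrak f\cdot e_0=1$, $H\cdot e_0=0$, $e_0^2=-1$, $-K\cdot\mathfrak f=2$, $-K\cdot e_0=1$. Let $\mathcal V$ be the pull-back of $\mathcal E$ and let $0\subset\mathcal V_1\subset\dots\subset\mathcal V_l=\mathcal V$ be the saturated subsheaves that extend the Harder--Narasimhan filtration on the generic fiber of $\pi_1$. The quotients $\mathrm{gr}_i=\mathcal V_i/\mathcal V_{i-1}$ are torsion free, and on a general fiber $\mathrm{gr}_i|_{\mathfrak f}=\mathcal O(\alpha_i)^{r_i}$ with $\alpha_1>\dots>\alpha_l$ and $\sum r_i\alpha_i^2=\sum a_i^2$. Write $c_1(\mathrm{gr}_i)=r_i\alpha_iH+x_i\mathfrak f$; then $\sum x_i=0$, as $c_1(\mathcal V)$ is a multiple of $H$.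

The bundle $Q_i=\mathrm{gr}_i^{**}(-\alpha_iH)$ is trivial on a general fiber and $c_1(Q_i)=x_i\mathfrak f$. The bundle $Q_i(-e_0)$ restricts to $\mathcal O(-1)^{r_i}$ on a general fiber, so its direct image is zero and its first direct image is torsion; hence $\chi(Q_i(-e_0))\le0$. By Riemann--Roch,
$$\chi(Q_i(-e_0))=r_i+\tfrac12(2x_i-r_i)+\bigl(\operatorname{ch}_2(Q_i)-x_i-\tfrac{r_i}2\bigr)=\operatorname{ch}_2(Q_i).$$
Since $\mathrm{gr}_i^{**}/\mathrm{gr}_i$ has finite length, $\operatorname{ch}_2(\mathrm{gr}_i)\le\operatorname{ch}_2(\mathrm{gr}_i^{**})\le\alpha_ix_i+\frac12r_i\alpha_i^2$. It remains to show $\sum\alpha_ix_i\le0$. Each $\mathcal V_i$ is a bundle by (R2), (R3), and $\mathcal V_i|_{e_0}$ injects into the trivial bundle $\mathcal V|_{e_0}$ because $\mathcal V/\mathcal V_i$ is torsion free. So $\Xi_i:=x_1+\dots+x_i=c_1(\mathcal V_i)\cdot e_0\le0$, with $\Xi_l=0$, and $\sum\alpha_ix_i=\sum_{i<l}(\alpha_i-\alpha_{i+1})\Xi_i\le0$.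
\end{proof}

Let $\mathcal E=\sigma_*E_Y$, a bundle of rank four on $P$ with $\mathcal E|_L=\sigma_*E_R$ for every line $L$. Let $a_1\ge\dots\ge a_4$ be its splitting type on a general line. The relative dualizing sheaf of $\sigma$ is $\mathcal O_Y(MH)$ and $E_Y^*\cong E_Y(-c_1)$, so duality for $\sigma$ gives $\mathcal E^*\cong\mathcal E(M-c_1)$, and $a_i+a_{5-i}=c_1-M$. By (G2), $2a_1\le c_1$. Put $\beta_i=\frac{c_1}2-a_i$; then $0\le\beta_1\le\beta_2\le\frac M2$ and $\beta_i+\beta_{5-i}=M$.

\begin{lemma}\label{lem:gap}
$d\ge\beta_1(M-\beta_1)+\beta_2(M-\beta_2)$.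
\end{lemma}

\begin{proof}
Riemann--Roch on $P$, with $c_1(\mathcal E)=\sum a_i=2(c_1-M)$, and on $Y$ gives
$$\chi(\mathcal E)=4+3(c_1-M)+\operatorname{ch}_2(\mathcal E),\qquad\chi(E_Y)=2+(M-1)(M-2)-c_1(M-3)+\tfrac{c_1^2}2-d .$$
These are equal, so $\operatorname{ch}_2(\mathcal E)=M^2-Mc_1+\frac{c_1^2}2-d$. From $\sum\beta_i=2M$ and $\beta^2+(M-\beta)^2=M^2-2\beta(M-\beta)$ we get $\frac12\sum a_i^2=M^2-Mc_1+\frac{c_1^2}2-\sum_{i=1,2}\beta_i(M-\beta_i)$. Apply Lemma~\ref{lem:ch2}.
\end{proof}

The function $\beta(M-\beta)$ increases on $[0,\frac M2]$, and $\beta_i\in\frac{c_1}2+\mathbb Z$. So one of the following holds.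
\begin{itemize}
\item[(I)] $c_1=0$, $\beta_1=0$.
\item[(II)] $c_1=0$, $\beta_1\ge1$; then $d\ge2M-2$.
\item[(III)] $c_1=1$, $\beta_2\ge\frac32$; then $d\ge\frac12(M-\frac12)+\frac32(M-\frac32)=2M-\frac52$.
\item[(IV)] $c_1=1$, $\beta_1=\beta_2=\frac12$, that is, $(a_i)=(0,0,1-M,1-M)$; then $d\ge M-\frac12$.
\end{itemize}

\subsection{Case (I): the sheaf is trivial}

\begin{lemma}\label{lem:caseI}
In case \textup{(I)}, $E\cong\mathcal O_F^2$.
\end{lemma}

\begin{proof}
Take a general point $o\in P$; it lies neither on $W$ nor on a line that is not good. Let $\tilde Y\to Y$ be the blow-up of the two points over $o$, $\varpi\colon\tilde Y\to\mathbb P^1$ the fibration whose fibers $R_t$ are the curves $\sigma^{-1}(L)$, $L\ni o$, and $\tilde E$ the pull-back of $E_Y$. The sheaf $\mathcal Q=\varpi_*\tilde E$ is a bundle on $\mathbb P^1$ whose rank is the number of $i$ with $a_i=0$, which is positive. Pushing forward $0\to\tilde E(-R_t)\to\tilde E\to\tilde E|_{R_t}\to0$ shows that the fiber $\mathcal Q(t)$ injects into $H^0(\tilde E|_{R_t})$, and by (G2) every non-zero element of $\mathcal Q(t)$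 is a nowhere vanishing section. So a line subbundle $\mathcal O(-e)\subset\mathcal Q$ gives a nowhere vanishing map $\varpi^*\mathcal O(-e)\to\tilde E$, and since $\det\tilde E=\mathcal O$ there is an exact sequence $0\to\varpi^*\mathcal O(-e)\to\tilde E\to\varpi^*\mathcal O(e)\to0$. Hence $d=c_2(\tilde E)=-e^2R_t^2=0$. Lemma~\ref{lem:gap} forces $\beta_2=0$, so $\mathcal Q$ has rank two, and $\varpi^*\mathcal Q\to\tilde E$ is injective on the fiber at every point, hence an isomorphism. An exceptional curve of $\tilde Y\to Y$ is a section of $\varpi$ on which $\tilde E$ is trivial; so $\mathcal Q$ is trivial, $\tilde E\cong\mathcal O^2$ and $E_Y\cong\mathcal O_Y^2$.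

Let $Y=Y_2\subset Y_3\subset\dots\subset Y_M=F$ be the preimages of a general flag of linear subspaces. The $Y_r$ are smooth, and $E_r=E|_{Y_r}$ is reflexive by (R4). Suppose $E_r\cong\mathcal O^2$ with $2\le r<M$. We have $H^1(Y_r,\mathcal O(-i))=H^1(\mathbb P^r,\mathcal O(-i)\oplus\mathcal O(-i-M))=0$ for all $i$, so the sequences
$$0\to E_{r+1}(-i-1)\to E_{r+1}(-i)\to E_r(-i)\to0$$
show that $H^1(E_{r+1}(-i-1))\to H^1(E_{r+1}(-i))$ is onto for all $i$. By Serre duality $H^1(E_{r+1}(-i))$ is dual to $\operatorname{Ext}^r(E_{r+1}(-i),\omega)$. For $i\gg0$ this equals $H^0(\mathcal{E}xt^r(E_{r+1},\omega)(i))$, which vanishes because $E_{r+1}$ has homological dimension $\le r-1$ by (R2). So $H^1(E_{r+1}(-1))=0$, and the two sections that trivialize $E_r$ lift to $E_{r+1}$. Their determinant is a non-zero section of $\det E_{r+1}=\mathcal O$, so it vanishes nowhere. Thus $\mathcal O^2\to E_{r+1}$ is bijective where $E_{r+1}$ is locally free, hence everywhere by (R1).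
\end{proof}

\subsection{Cases (II)--(IV): a very negative curve}
From now on we assume that one of (II)--(IV) holds and look for a contradiction. We have $d\ge\frac52$, and $d\ge\frac72$ in (II) and (III).

\begin{lemma}\label{lem:section}
There are an integral curve $G_Y\sim mH$ as in \textup{(B)}, with normalization $g\colon\tilde C\to G_Y\subset Y$, and a quotient line bundle $g^*E_Y\to\mathcal M$ such that
\begin{equation}\label{eq:k}
\deg\mathcal M=c_1m-k,\qquad k\in\mathbb Z,\qquad k>m\bigl(d-\tfrac12\bigr).
\end{equation}
The curve $\Gamma\subset V_Y$ defined by $\mathcal M$ has $\theta\cdot\Gamma=-k$.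
\end{lemma}

\begin{proof}
Suppose $2\theta\cdot\Gamma_i\ge-(d-\frac12)H\cdot\Gamma_i$ for all components of $D_1\cdot D_2$. Then \eqref{eq:cycle} gives $2s^2-d\ge-(2d-1)s$, that is, $(d+s)(1-2s)\le0$, which is false since $d>0$ and $0\le s<\frac12$. So some component $\Gamma$ satisfies $2\theta\cdot\Gamma<-(d-\frac12)H\cdot\Gamma$. It is not a fiber of $p$, on which $\theta$ has degree $1$ and $H$ has degree $0$. It lies in $\operatorname{Bs}\Sigma_Y$, since otherwise $2\theta\cdot\Gamma\ge-2sH\cdot\Gamma$ with $2s<1\le d-\frac12$. By (B), $\Gamma$ projects onto some $G_Y\sim mH$.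

The ruled surface $\mathcal S=\operatorname{Proj}\operatorname{Sym}g^*E_Y$ over $\tilde C$ maps birationally onto $p^{-1}(G_Y)$; let $\hat\Gamma\subset\mathcal S$ be the curve that maps birationally onto $\Gamma$, and $\mathfrak f$ the fiber class. On $\mathcal S$ we have $\theta^2=0$, $\theta\cdot\mathfrak f=1$, and $\hat\Gamma\equiv e\theta+\beta\mathfrak f$ with $e\ge1$ and $\beta=\theta\cdot\Gamma<0$. By a theorem of Miyaoka, in characteristic zero $\theta$ is nef on $\mathcal S$ if $g^*E_Y$ is semistable. So $g^*E_Y$ is not semistable, and a destabilizing quotient defines a section $C_0\equiv\theta-k_0\mathfrak f$ with $k_0>0$. Since $\hat\Gamma\cdot C_0=\beta-ek_0<0$, we have $\hat\Gamma=C_0$. Let $\mathcal M$ be the corresponding quotient and $k=-\theta\cdot\Gamma$. Then $H\cdot\Gamma=H\cdot G_Y=2m$ and $\deg\mathcal M=\xi\cdot\Gamma=c_1m-k$, and the inequality for $\Gamma$ reads $k>m(d-\frac12)$.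
\end{proof}

By adjunction, the arithmetic genus of $G_Y$ is
$$p_a=m^2+(M-3)m+1 .$$
The rest of the section consists of upper bounds for $k$ that contradict \eqref{eq:k}.

\subsection{Two sections in case (IV)}
In case (IV) the bound $d\ge M-\frac12$ is too weak for the numerical estimates below. In exchange, the gap $M-1\ge2$ in the splitting type produces sections.

\begin{lemma}\label{lem:twosections}
In case \textup{(IV)} there are $s_1,s_2\in H^0(E_Y)$ with $s_1\wedge s_2\ne0$.
\end{lemma}

\begin{proof}
Let $I\subset P\times\check P$ be the incidence variety of points and lines, with projections $\mathfrak p$ and $\mathfrak q$, and let $\mathcal T\subset\mathfrak p^*\mathcal E$ be the saturation of the image of $\mathfrak q^*\mathfrak q_*\mathfrak p^*\mathcal E$. Identify the fiber of $\mathfrak q$ over a line $L$ with $L$. For general $L$ we have $\mathcal T|_L=\mathcal O^2$ and $(\mathfrak p^*\mathcal E/\mathcal T)|_L=\mathcal O(1-M)^2$. We show that $\mathcal T$ descends to $P$. Differentiation along the fibers of $\mathfrak p$ gives a connection $\nabla\colon\mathfrak p^*\mathcal E\to\mathfrak p^*\mathcal E\otimes\Omega_{I/P}$,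 and by the Leibniz rule the induced map $\mathcal T\to(\mathfrak p^*\mathcal E/\mathcal T)\otimes\Omega_{I/P}$ is $\mathcal O_I$-linear. The tangent space to $\check P$ at $L$ is $H^0(\mathcal O_L(1))$, and the lines through $x\in L$ correspond to the sections vanishing at $x$. So $T_{I/P}|_L=\ker(H^0(\mathcal O_L(1))\otimes\mathcal O_L\to\mathcal O_L(1))=\mathcal O_L(-1)$ and $\Omega_{I/P}|_L=\mathcal O_L(1)$. On a general $L$ the map becomes $\mathcal O^2\to\mathcal O(2-M)^2$, which is zero because $M\ge3$. So the generic stalk of $\mathcal T$ is preserved by $\nabla$.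

Write $\mathbb C(I)=\mathbb C(P)(t)$ and choose a basis of the generic stalk of $\mathcal E$. The generic stalk of $\mathcal T$ is a plane in $\mathbb C(I)^4$ stable under $d/dt$. Let $v_1,v_2$ be its basis in reduced row echelon form. The vectors $dv_i/dt$ lie in the plane and have zero entries in the pivot columns, so they vanish, and the entries of $v_i$ lie in $\mathbb C(P)$. Let $\mathcal E_1\subset\mathcal E$ be the saturated subsheaf with generic stalk $\langle v_1,v_2\rangle$, a bundle of rank two. The torsion free sheaf $\mathcal E/\mathcal E_1$ embeds in a bundle and $\mathfrak p$ is flat, so $\mathfrak p^*\mathcal E_1$ is saturated in $\mathfrak p^*\mathcal E$. It has the same generic stalk as $\mathcal T$, hence $\mathcal T=\mathfrak p^*\mathcal E_1$ and $c_1(\mathcal E_1)=0$.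

For every good $L$ we have $\mathcal E_1|_L\subset\mathcal E|_L$, since the quotient is torsion free, and $H^0(\mathcal E_1|_L(-1))\subset H^0(E_R(-1))=0$ by (G2). As $\deg\mathcal E_1|_L=0$, this gives $\mathcal E_1|_L\cong\mathcal O^2$. Blow up a point all lines through which are good. The pull-back of $\mathcal E_1$ to $\mathbb F_1$ is trivial on all fibers, so it is pulled back from $\mathbb P^1$, and it is trivial on the exceptional section. Hence $\mathcal E_1\cong\mathcal O_P^2$. A basis of $H^0(\mathcal E_1)$ gives $s_1,s_2\in H^0(\mathcal E)=H^0(E_Y)$, which restrict to linearly independent sections of $E_R$ for general $R$. Such an $R$ is smooth of genus $M-1\ge2$. If $s_1\wedge s_2=0$, both sections lie in a line subbundle of $E_R$, of degree $\le1$ by semistability; but a line bundle of degree $\le1$ with two independent sections exists only on $\mathbb P^1$.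
\end{proof}

\subsection{The largest line subsheaf}
To bound the instability of $E_Y$ along $G_Y$, we compare the kernel of $g^*E_Y\to\mathcal M$ with the line subsheaf of $E_Y$ of largest degree. By (G1) there is a line bundle $\mathcal L_0$ with a non-zero map to $E_Y$ for which $n:=n(\mathcal L_0)\ge0$ is minimal. Passing to the saturation does not increase $n(\cdot)$, so we take $\mathcal L_0$ saturated. Then $E_Y/\mathcal L_0=I_Z\otimes\det E_Y\otimes\mathcal L_0^{-1}$, where $Z$ is the zero scheme of a section of $E_Y\otimes\mathcal L_0^{-1}$; it is finite, of length $z$, and $I_Z$ is locally generated by two elements. Let $\kappa$ be the degree of the divisor on $\tilde C$ defined by $I_Z\mathcal O_{\tilde C}$.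

\begin{lemma}\label{lem:L0}
We have $1\le n\le d-\frac12$, $\;z\le d+\frac{n^2}2$, and $\kappa=k+mn$.
\end{lemma}

\begin{proof}
\emph{The bound $n\le d-\frac12$.} In case (IV), $s_1\colon\mathcal O\to E_Y$ gives $n\le1\le d-\frac12$. In cases (II), (III) let $l$ be the largest integer with $l\equiv c_1\pmod 2$ and $l\le d-\frac12$, and put $j=(l-c_1)/2$. Then $l>d-\frac52$, and since $d\in\frac{c_1}2+\mathbb Z$ this gives $l\ge d-2$. Also $l\ge2M-4$: in (II) because $d-2\ge2M-4$, and in (III) because $2M-3$ is an odd integer $\le d-\frac12$. By Serre duality $h^2(E_Y(j))=h^0(E_Y(M-3-c_1-j))$. A non-zero section would be a map from $\mathcal L=\mathcal O((c_1+j-M+3)H)$, with $n(\mathcal L)=2M-6-l<0$, against (G1). Since $c_1(E_Y(j))=lH$, Riemann--Roch gives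
$$h^0(E_Y(j))\ge2+(M-1)(M-2)+l\bigl(\tfrac l2-M+3\bigr)-d\ge2+(M-1)(M-2)+l-d>0 .$$
So $\mathcal O(-jH)$ maps to $E_Y$, and $n\le c_1+2j=l\le d-\frac12$.

\emph{The bound for $z$.} Put $\zeta=\frac{c_1}2H-\mathcal L_0$, so that $\zeta\cdot H=n$. From $c_2(E_Y)=(\frac{c_1}2H-\zeta)(\frac{c_1}2H+\zeta)+z$ we get $z=d+\zeta^2$, and $\zeta^2\le n^2/2$ by the Hodge index theorem.

\emph{The value of $\kappa$.} The zero divisor of $p^*\mathcal L_0\to p^*E_Y\to\mathcal O(\xi)$ is an effective divisor in the class $\theta+p^*\zeta$, and $(\theta+p^*\zeta)\cdot\Gamma=mn-k<0$ by \eqref{eq:k} and $n\le d-\frac12$. So it contains $\Gamma$, which means that $g^*\mathcal L_0\to g^*E_Y\to\mathcal M$ is zero. The kernel of $g^*E_Y\to\mathcal M$ is a line subbundle of degree $2c_1m-(c_1m-k)=c_1m+k$, and the map of $g^*\mathcal L_0$ to it vanishes on the divisor defined by $I_Z\mathcal O_{\tilde C}$. As $\deg g^*\mathcal L_0=m(c_1-n)$, we get $\kappa=k+mn$.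

\emph{The bound $n\ge1$.} Let $n=0$. As $\kappa=k>0$, $Z$ is not empty. Take a good line through the image of a point of $Z$. Then $\nu^*\mathcal L_0$ has degree $c_1$ and its map to $\nu^*E_Y$ is non-zero and has a zero, so its saturation has degree $>c_1$, against semistability.
\end{proof}

\subsection{Two kinds of bounds}
If $m\le n$, the curve $G_Y$ is small compared with $n$, and the modification of $E_Y$ along $\mathcal M$ cannot be destabilized; Bogomolov's inequality then bounds $k$. If $m>n$, the curve $G_Y$ meets the scheme $Z$ of bounded length with the large multiplicity $\kappa$, which forces more singularities than its genus allows.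

Let $\phi\colon Y'\to Y$ be a composition of point blow-ups such that the strict transform $G'$ of $G_Y$ is smooth, so $G'\cong\tilde C$. Let $E_i$ be the total transforms of the exceptional curves, $E_i\cdot E_j=-\delta_{ij}$, and $G'=\phi^*G_Y-\sum\mu_iE_i$, where $\mu_i\ge0$ is the multiplicity of the strict transform of $G_Y$ at the $i$-th center. By adjunction,
\begin{equation}\label{eq:genus}
\sum\tfrac12\mu_i(\mu_i-1)=p_a-p_a(G')\le p_a .
\end{equation}

\begin{lemma}\label{lem:bogomolov}
If $m\le n$, then $k\le d+\frac{m^2}2+(M-3)m+1$. If $m=1$, then $k\le d-\frac12$.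
\end{lemma}

\begin{proof}
Blow up only singular points of the strict transforms, so that all $\mu_i\ge2$. Let $E''$ be the kernel of $\phi^*E_Y\to\mathcal M$, with $\mathcal M$ regarded as a sheaf on $G'\subset Y'$. It is a bundle of rank two with $c_1(E'')=c_1\phi^*H-G'$ and $c_2(E'')=c_2(E_Y)-c_1\phi^*H\cdot G'+\deg\mathcal M=c_2(E_Y)-c_1m-k$. Since $\frac14c_1(E'')^2=\frac{c_1^2}2-c_1m+\frac14G'^2$,
$$c_2(E'')-\tfrac14c_1(E'')^2=d-k-\tfrac14G'^2 .$$
Suppose this is negative. Bogomolov's theorem \cite[Thm.~7.3.4]{HL} gives a saturated subsheaf $\mathcal L\subset E''$ of rank one such that $2\mathcal L-c_1(E'')$ lies in the positive cone, that is, has positive square and positive degree for ample classes. As $\phi^*H$ is nef with positive square, the Hodge index theorem gives $(2\mathcal L-c_1(E''))\cdot\phi^*H>0$, so $\mathcal L\cdot\phi^*H>c_1-m$. The line bundle $\mathcal L'=(\phi_*\mathcal L)^{**}$ has a non-zero map to $E_Y$ by (R1), and $\mathcal L'\cdot H=\mathcal L\cdot\phi^*H$. So $n(\mathcal L')<m\le n$, against the minimality of $n$. Therefore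
$$k\le d-\tfrac14G'^2=d-\tfrac{m^2}2+\tfrac14\sum\mu_i^2 .$$
For $\mu\ge2$ we have $\mu^2\le2\mu(\mu-1)$, so $\frac14\sum\mu_i^2\le p_a$ by \eqref{eq:genus}, and the first bound follows.

If $m=1$, then $m\le n$ by Lemma~\ref{lem:L0}, $G=\sigma^{-1}(\Pi)$ for a hyperplane $\Pi$ that does not depend on $P$, and $G_Y=\sigma^{-1}(L)$ with $L=\Pi\cap P$ a general line of $\Pi$. By Lemma~\ref{lem:hyper}, $W\cap\Pi$ is reduced, so $L$ meets it transversally and $G_Y$ is smooth. No blow-up is needed, and $k\le d-\frac12$.
\end{proof}

\begin{lemma}\label{lem:zbounds}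
We have $\kappa(\kappa-z)\le2zp_a$ and $p_a\ge2\kappa-3z$.
\end{lemma}

\begin{proof}
Choose $\phi$ so that moreover $I_Z\mathcal O_{Y'}$ is invertible. Then $I_Z\mathcal O_{Y'}=\mathcal O(-\sum f_iE_i)$, where $f_i\ge0$ is the order at the $i$-th center of the weak transform of $I_Z$ (the pull-back divided, at each step, by the largest possible power of the new exceptional curve). At a point of $Z$, two general linear combinations of two generators of $I_Z$ still generate it. The two curves they define have strict transforms of multiplicity exactly $f_i$ at each center, the equations of these strict transforms generate the weak transform, and so they are disjoint on $Y'$ over the point. By Noether's formula their local intersection number, which is the local length of $Z$, is the sum of the $f_i^2$ over that point. Thus $z=\sum f_i^2$, and $\kappa=G'\cdot\sum f_iE_i=\sum f_i\mu_i$. By the Cauchy--Schwarz inequality, \eqref{eq:genus} and $\sum_{f_i>0}\mu_i\le\kappa$,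
$$\kappa^2\le z\sum_{f_i>0}\mu_i^2=z\sum_{f_i>0}\bigl(\mu_i(\mu_i-1)+\mu_i\bigr)\le z(2p_a+\kappa).$$
For integers $\mu\ge0$, $f\ge1$ we have $\frac12\mu(\mu-1)\ge2f\mu-3f^2$: for $f=1$ the difference is $\frac12(\mu-2)(\mu-3)\ge0$, and for $f\ge2$ its minimum over real $\mu$, attained at $\mu=2f+\frac12$, is $f^2-f-\frac18>0$. Summing over the $i$ with $f_i\ge1$ gives the second bound.
\end{proof}

\subsection{The contradiction}
If $m=1$, Lemma~\ref{lem:bogomolov} contradicts \eqref{eq:k}. So $m\ge2$.

\medskip\noindent\emph{Case (IV).} If some $s_i$ has non-zero image in $\mathcal M$, then $m-k=\deg\mathcal M\ge0$, so $k\le m\le m(d-\frac12)$, against \eqref{eq:k}. Otherwise $g^*s_1$ and $g^*s_2$ lie in the kernel of $g^*E_Y\to\mathcal M$, a line bundle. Then $0\ne s_1\wedge s_2\in H^0(\mathcal O_Y(H))$ vanishes on $G_Y\sim mH$, which is impossible for $m\ge2$.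

\medskip\noindent\emph{Cases (II), (III) with $2\le m\le n$.} Here $d\ge n+\frac12\ge m+\frac12$. By Lemma~\ref{lem:bogomolov}, a contradiction to \eqref{eq:k} follows from $d+\frac{m^2}2+(M-3)m+1\le m(d-\frac12)$, that is, from
\begin{equation}\label{eq:small}
\tfrac{m^2}2+\bigl(M-\tfrac52\bigr)m+1\le d(m-1).
\end{equation}
Inserting $d\ge m+\frac12$, we see that \eqref{eq:small} holds if $m(\frac m2-M+2)\ge\frac32$, which is true for $m\ge2M-2$. Let $m\le2M-3$. In case (II) insert $d\ge2M-2$; then \eqref{eq:small} follows from $\frac12(m-2)(m-2M+1)\le0$. In case (III) insert $d\ge2M-\frac52$; then \eqref{eq:small} follows from $\frac{m^2}2-Mm+2M-\frac32\le0$. The left side is convex in $m$ and equals $3-M\le0$ at $m=3$ and $m=2M-3$, so this holds for $3\le m\le2M-3$. There remains $m=2$ in case (III). Lemma~\ref{lem:bogomolov} gives $k\le d+2M-3\le2d-\frac12$, and since $k$ and $2d$ are integers, $k\le2d-1=m(d-\frac12)$, against \eqref{eq:k}.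

\medskip\noindent\emph{Cases (II), (III) with $m>n\ge1$.} Put $x=d-\frac12+n$ and $\bar z=d+\frac{n^2}2$. By \eqref{eq:k} and Lemma~\ref{lem:L0}, $\kappa>mx$ and $z\le\bar z$. Moreover $mx\ge(n+1)x>\bar z$, since $(n+1)x-\bar z=nd+\frac12(n^2+n-1)$. By Lemma~\ref{lem:zbounds},
$$mx(mx-\bar z)<\kappa(\kappa-z)\le2\bar z\bigl(m^2+(M-3)m+1\bigr).$$
Dividing by $m$, we obtain $\gamma(m)<0$, where
$$\gamma(m)=m(x^2-2\bar z)-\bar z(x+2M-6)-\tfrac{2\bar z}m .$$
Here $x^2-2\bar z=d^2-3d+\frac14+2nd-n>0$, so $\gamma$ increases with $m$. From $d\ge2M-\frac52$ we get $x+2M-6\le2d-4+n$.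

Let $n\ge2$. Then $\gamma(m)\ge\gamma(n+1)$. Expanding,
\begin{align*}
(n+1)(x^2-2\bar z)&=(n+1)d^2+(2n^2-n-3)d+\tfrac14-\tfrac{3n}4-n^2,\\
\bar z(2d-4+n)&=2d^2+(n^2+n-4)d+\tfrac{n^3}2-2n^2,
\end{align*}
so that
$$\gamma(n+1)\ge\tfrac14+\Bigl[(n-1)d^2-\tfrac{n^3}2\Bigr]+\Bigl[(n-1)^2d-\tfrac{2d}{n+1}\Bigr]+\Bigl[n^2-\tfrac{n^2}{n+1}-\tfrac{3n}4\Bigr].$$
The first bracket is $\ge0$ since $d\ge n+\frac12$ gives $(n-1)d^2\ge n^3-\frac34n-\frac14\ge\frac{n^3}2$. The second is $\ge0$ since $(n-1)^2\ge1>\frac2{n+1}$. The third equals $\frac{n^3}{n+1}-\frac{3n}4\ge0$ since $4n^2\ge3n+3$. So $\gamma(m)>0$, a contradiction.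

Let $n=1$, $m\ge3$. Then $x=\bar z=d+\frac12$, $x^2-2\bar z=(d+\frac12)(d-\frac32)$ and $x+2M-6\le2(d-\frac32)$. So $\gamma(m)\ge(d+\frac12)\bigl[(m-2)(d-\frac32)-\frac2m\bigr]>0$ because $d\ge\frac72$, a contradiction.

Let $n=1$, $m=2$. The integer $k$ exceeds the integer $2d-1$, so $k\ge2d$, $\kappa=k+2\ge2d+2$ and $z\le d+\frac12$. The second bound of Lemma~\ref{lem:zbounds} gives $p_a\ge4d+4-3d-\frac32=d+\frac52$. But $p_a=2M-1\le d+\frac32$, a contradiction.

\medskip
So cases (II)--(IV) do not occur, and Lemma~\ref{lem:caseI} completes the proof of Proposition~\ref{prop:sheaf}.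

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:fibr}]
(1) Let $\pi\colon V\dashrightarrow S$ be as in the statement, with $A$, $U$, $b$ as in \ref{sub:forms}. If $b=0$, then $\pi$ is $V/F$ by Corollary~\ref{cor:bzero}. Let $b\ge1$, and let $E$, $\Sigma_E$, $s$ be as in \eqref{eq:slope}. By Propositions~\ref{prop:large} and~\ref{prop:sheaf}, $0\le s<\frac12$ and $E\cong\mathcal O(j)^{\oplus2}$. So $V_E=F\times\mathbb P^1$ with $\theta=\mathcal F$, and the identification of the generic fibers is an element $\chi\in\operatorname{Bir}(V/F)$. The transform $\Sigma'=\Sigma_E$ of $|A|$ under $\chi\colon V\dashrightarrow V'=F\times\mathbb P^1$ has no fixed components, and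
$$\Sigma'\subset|aH+b\mathcal F|,\qquad a=bs\in\mathbb Z,\qquad0\le a<\tfrac b2 .$$

Suppose $a>0$. Let $\phi\colon\Omega'\to V'$ be a birational morphism from a smooth projective variety on which $\pi$ is a morphism, with exceptional prime divisors $X_i$. Write $K_{\Omega'}=\phi^*K_{V'}+\sum a_iX_i$ and $D'=\phi^*D-\sum m_iX_i$, where $D\in\Sigma'$ is general and $D'\in\pi^*|A|$. We claim that $m_i\le a\,a_i$ for all $i$.

Suppose first that $\phi(X_i)$ dominates $\mathbb P^1$. Let $F_t\cong F$ be a general fiber of $\operatorname{pr}$. Its preimage $\Omega'_t$ is smooth and birational to $F_t$, the divisors $X_j|_{\Omega'_t}$ are reduced and have no common components, and $X_i|_{\Omega'_t}$ is a non-zero sum of divisors exceptional over $F_t$. By adjunction, $K_{\Omega'_t}=\phi^*K_{F_t}+\sum a_jX_j|_{\Omega'_t}$, so these divisors have discrepancy $a_i$. The divisor $D|_{F_t}\in|aH|$ has order $\ge m_i$ along them, and Proposition~\ref{prop:canonical} gives $m_i\le a\,a_i$.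

Suppose next that $\phi(X_i)$ lies in a fiber $F_0$. Then $D\not\supset F_0$, and the components of $D|_{F_0}\in|aH|$ have multiplicity $\le a$. With Proposition~\ref{prop:canonical}, this shows that $(F_0,\frac{1-\varepsilon}aD|_{F_0})$ is klt for $0<\varepsilon<1$. By Theorem~\ref{thm:inv}, $(V',F_0+\frac{1-\varepsilon}aD)$ is plt near $F_0$, so $a_i-\frac{1-\varepsilon}am_i-\operatorname{ord}_{X_i}(F_0)>-1$. As $\operatorname{ord}_{X_i}(F_0)\ge1$, we get $a_i>\frac{1-\varepsilon}am_i$, and the claim follows as $\varepsilon\to0$.

Therefore
$$K_{\Omega'}+\tfrac1aD'\sim_{\mathbb Q}\bigl(\tfrac ba-2\bigr)\phi^*\mathcal F+\sum\bigl(a_i-\tfrac{m_i}a\bigr)X_i$$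
is $\mathbb Q$-linearly equivalent to an effective divisor, against Lemma~\ref{lem:free}. Hence $a=0$ and $\Sigma'\subset|b\mathcal F|$, so $\mathbb C(S)\subset\mathbb C(\chi^*u)$. Since $\dim S\ge1$, this extension is algebraic, and since $\mathbb C(S)$ is algebraically closed in $\mathbb C(V)$, it is trivial: $\pi$ is the structure $\operatorname{pr}\circ\chi$.

Conversely, the fibers of $V/F$ are rational curves, and the general fiber of $\operatorname{pr}\circ\chi$ is birational to the smooth Fano variety $F$, which is rationally connected.

(2) The structures coincide if and only if $\operatorname{pr}\circ\chi_2\chi_1^{-1}=\gamma\circ\operatorname{pr}$ for some $\gamma\in\operatorname{Aut}\mathbb P^1$. The map $\chi_2\chi_1^{-1}$ acts over $F$ by a fractional linear transformation of $u$ with coefficients in $\mathbb K$, and the equality says that this transformation is $\gamma\in PGL_2(\mathbb C)$.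
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A conic bundle structure has rational general fiber and a base of dimension $M\ge3$, so it is $V/F$ by Theorem~\ref{thm:fibr}(1). For $\chi\in\operatorname{Bir}V$ the map $p_F\circ\chi$ is a conic bundle structure. It equals $V/F$, which means that $p_F\circ\chi=g_\chi\circ p_F$ with $g_\chi\in\operatorname{Bir}F$, and $\operatorname{Bir}F=\operatorname{Aut}F$ by Corollary~\ref{cor:birF}. The element $g_\chi$ is unique because $p_F$ is dominant, so $\chi\mapsto g_\chi$ is a homomorphism. Its kernel is $\operatorname{Bir}(V/F)$, and it sends $g\times\mathrm{id}_{\mathbb P^1}$ to $g$.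
\end{proof}

\begin{thebibliography}{9}

\bibitem{HL} Huybrechts and Lehn, \emph{The Geometry of Moduli Spaces of Sheaves}.

\bibitem{KM} Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{Pu} Aleksandr V. Pukhlikov, \emph{Birationally rigid varieties with a pencil of Fano double covers.~III}, arXiv:math/0510168 (2005).

\end{thebibliography}
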